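\title{Perfect subsets of positive $\Pi^0_2$ sets do not require $\Sigma^0_2$-induction}

\begin{abstract}
Let $\mathsf{PPS}(\Pi^0_2)$ be the statement that every $\Pi^0_2$ subset of Cantor space of positive measure contains a perfect set. We show that $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)$ is $\forall\Pi^0_3$-conservative over $\mathsf{RCA}_0$, so that $\mathsf{PPS}(\Pi^0_2)$ does not imply $\Sigma^0_2$-induction. We also show that $\mathsf{RCA}_0+\mathsf{PPS}(\Pi^0_2)$ proves $\Sigma^0_2$-collection, so that $\Pi^0_3$ cannot be improved to $\Pi^0_4$. The conservation result is proved by choosing a cut in a nonstandard model. Its core is a finite statement: from a large family of clopen sets whose measures are bounded below, one can extract a large subfamily and a finite branching tree whose branches pass through it.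
\end{abstract}

\section{The question and the results}\label{sec:intro}

A $G_\delta$ subset of Cantor space of positive measure contains a nonempty perfect set. This paper is about the amount of induction that this fact carries when it is added to the base system $\mathsf{RCA}_0$ of second-order arithmetic. The systems and schemes that occur are recalled in Section~\ref{sec:background}.

Strings are elements of $2^{<\omega}$; $2^s$ and $2^{\le s}$ are the sets of strings of length $s$ and of length at most $s$. We write $\sigma\prec x$ if $\sigma$ is an initial segment, or \emph{prefix}, of $x\in2^\omega$; a string is a prefix and an extension of itself. For a set $U$ of strings, $[U]=\{x\in2^\omega:\exists\sigma\in U\,(\sigma\prec x)\}$ is the open set coded by $U$. A \emph{tree} is a set $T$ of strings closed under prefixes, and a \emph{path} of $T$ is an $x\in 2^\omega$ all of whose prefixes lie in $T$. The fair-coin measure is denoted by $\mu$. Inside $\mathsf{RCA}_0$ we apply it only to clopen sets, where it is a finite count: for a sequence $(U_i)$ of sets of strings,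
\begin{equation}\label{eq:count}
\mu\Big(\bigcap_{i<n}[U_i\cap 2^{\le s}]\Big)=2^{-s}\,\big|\{\tau\in2^s:\text{for all $i<n$, $\tau$ has a prefix in $U_i$}\}\big|.
\end{equation}

\begin{definition}\label{def:pps}
Work in $\mathsf{RCA}_0$. A \emph{$\Pi^0_2$ set} is given by a single set coding a sequence $(U_n)_{n}$ of sets of strings; it stands for $X=\bigcap_n[U_n]$, so that $x\in X$ means $\forall n\,\exists\sigma\in U_n\,(\sigma\prec x)$. It is \emph{positive}, with \emph{witness} $q$, if $q>0$ is rational and
\[
\forall n\,\exists s\quad \mu\Big(\bigcap_{i<n}[U_i\cap 2^{\le s}]\Big)\ge q .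
\]
A tree is \emph{perfect} if it contains the empty string $\emptyset$ and each of its nodes has two incomparable extensions in it. $\mathsf{PPS}(\Pi^0_2)$ states: for every code $(U_n)_n$ of a positive $\Pi^0_2$ set $X$ there is a perfect tree $T$ such that every path of $T$ belongs to $X$.
\end{definition}

The code $(U_n)_n$ is an arbitrary set of the model, so parameters are allowed, and ``every path'' refers to the paths that exist in the model. In ordinary mathematics, positive means $\mu(X)>0$: a witness $q$ gives $\mu(\bigcap_{i<n}[U_i])\ge q$ for all $n$ and hence $\mu(X)\ge q$, and conversely every rational $q$ with $0<q<\mu(X)$ is a witness.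

The question, which comes from the paper of Chong, Li, Wang and Yang \cite{CLWY}, is the following.

\medskip
\noindent\textbf{Question.} \emph{Does $\mathsf{PPS}(\Pi^0_2)$ imply $I\Sigma^0_2$ over $\mathsf{RCA}_0$?}
\medskip

To see what is at stake, consider first a case that costs nothing. Suppose that for every $n$ every string has an extension with a prefix in $U_n$; that is, each $[U_n]$ is dense. Put $L_0=\{\emptyset\}$, and let $L_{n+1}$ consist, for each $\sigma\in L_n$ and each bit $i$, of the first extension of $\sigma i$ that has a prefix in $U_n$. The prefixes of the elements of $\bigcup_nL_n$ form a perfect tree; it exists in $\mathsf{RCA}_0$ because $\rho$ belongs to it if and only if $\rho$ is a prefix of an element of $L_{|\rho|}$; and each path passes through every $L_{n+1}$, hence lies in $X$. No choice of a node can be a mistake here.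

In general a node may have no extension in $X$ at all, and the usual proof avoids such nodes by means of measure. Let $\mu(X)\ge q$. Choose $s_n$ with $\mu([U_n]\setminus[U_n\cap2^{\le s_n}])\le q2^{-n-2}$. Then $P=\bigcap_n[U_n\cap2^{\le s_n}]$ is a closed subset of $X$ of measure at least $q/2$, and the strings above which $P$ has positive measure form a perfect tree with all paths in $P$. Neither step is effective. Being an admissible value of $s_n$ is a $\Pi^0_1$ property. The statement ``there are $n$ pairwise incomparable strings above each of which $P$ has positive measure'' is $\Sigma^0_2$ in $n$, and one naturally proves it by induction on $n$. So one might guess that the answer to the question is yes, and the second theorem below shows that $\mathsf{PPS}(\Pi^0_2)$ does have first-order consequences beyond $\mathsf{RCA}_0$. The answer is nevertheless no, even over $\mathsf{WKL}_0$.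

\begin{theorem}\label{thm:cons}
$\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)$ is $\forall\Pi^0_3$-conservative over $\mathsf{RCA}_0$: if it proves $\forall X\,\psi(X)$ with $\psi\in\Pi^0_3$, then so does $\mathsf{RCA}_0$. Hence it does not prove $I\Sigma^0_2$, and its provably total functions are exactly the primitive recursive ones.
\end{theorem}

\begin{theorem}\label{thm:coll}
$\mathsf{RCA}_0+\mathsf{PPS}(\Pi^0_2)$ proves $B\Sigma^0_2$. Hence $\Pi^0_3$ in Theorem~\ref{thm:cons} cannot be replaced by $\Pi^0_4$.
\end{theorem}

Theorem~\ref{thm:coll} is not needed for the answer to the question. We prove it first, in Section~\ref{sec:coll}, because it is short and because the positive sets used in it are the simplest instance of the difficulty that the proof of Theorem~\ref{thm:cons} has to overcome. Section~\ref{sec:plan} describes the model used for Theorem~\ref{thm:cons} and the finite statements that it calls for. These are proved in Sections~\ref{sec:large} and~\ref{sec:tree}, and the model is built in Section~\ref{sec:cut}.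

\section{Background from second-order arithmetic}\label{sec:background}

The language has number variables, set variables, and the symbols $0,1,+,\cdot,<,=,\in$. A formula is $\Delta^0_0$ if all its quantifiers are bounded number quantifiers; it may have free number and set variables. A $\Sigma^0_n$ ($\Pi^0_n$) formula consists of $n$ alternating number quantifiers, the first existential (universal), followed by a $\Delta^0_0$ formula; repeated quantifiers of one kind are contracted by a pairing function. We omit the superscript when no set variables occur. For a class $\Gamma$ of formulas, $I\Gamma$ is the induction scheme for $\Gamma$, and $B\Gamma$ is the collection scheme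
\[
\forall x{<}a\,\exists y\,\psi(x,y)\ \to\ \exists b\,\forall x{<}a\,\exists y{<}b\,\psi(x,y)\qquad(\psi\in\Gamma).
\]
$\mathsf{RCA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, the scheme $I\Sigma^0_1$, and $\Delta^0_1$-comprehension: if a $\Sigma^0_1$ formula is equivalent to the negation of a $\Sigma^0_1$ formula, it defines a set. $\mathsf{WKL}_0$ adds weak K\"onig's lemma: every infinite tree $T\subseteq2^{<\omega}$ has a path. These are two-sorted first-order theories, so the completeness and compactness theorems apply. A model is a pair $(M,\mathcal S)$, where $M$ is the domain of numbers and $\mathcal S$ is a family of subsets of $M$.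

We fix the following codes. A finite set $D$ is coded by $\sum_{i\in D}2^i$, a string $\sigma$ by the number with binary expansion $1\sigma$ (so a string of length $n$ has a code in $[2^n,2^{n+1})$), a pair by $\langle x,y\rangle=(x+y)^2+x$, and a positive rational by a pair $u/v$. An element $x\in2^\omega$ is identified with the set $\{i:x(i)=1\}$, and $x\upharpoonright n$ is its prefix of length $n$. A set $U$ codes the sequence $U_n=\{\sigma:\langle n,\sigma\rangle\in U\}$. In a model $(M,\mathcal S)$ of $\mathsf{RCA}_0$, the sets coded by elements of $M$ are called \emph{$M$-finite}; they are exactly the bounded members of $\mathcal S$.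

A function is \emph{provably total} in a theory if its graph is defined by a $\Sigma_1$ formula $\gamma(x,y)$ for which the theory proves $\forall x\,\exists!y\,\gamma(x,y)$. We use the following facts.
\begin{enumerate}
\item[(F1)] $\mathsf{RCA}_0$ proves $I\Pi^0_1$, $B\Sigma^0_1$, the least number principle for $\Sigma^0_1$ and for $\Pi^0_1$ formulas, and closure under primitive recursion. A formula all of whose quantifiers are bounded by primitive recursive functions is provably equivalent both to a $\Sigma^0_1$ and to a $\Pi^0_1$ formula. Consequently induction holds for such formulas, and also for such formulas preceded by one unbounded quantifier. Without set parameters, all this holds in $I\Sigma_1$.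
\item[(F2)] $I\Sigma^0_2$ implies $I\Pi^0_2$. The schemes $B\Pi^0_1$ and $B\Sigma^0_2$ are equivalent: to collect witnesses $y$ for $\exists w\,\forall z\,\theta(x,y,w,z)$, collect the pairs $\langle y,w\rangle$.
\item[(F3)] The first-order part of $\mathsf{RCA}_0$ is $I\Sigma_1$, and the provably total functions of $\mathsf{RCA}_0$ are the primitive recursive ones (Parsons; Friedman).
\item[(F4)] Some instance of $B\Sigma_2$ is not provable in $I\Sigma_1$ (Paris--Kirby).
\end{enumerate}

The last sentence of Theorem~\ref{thm:cons} follows from the conservation statement and these facts. The totality of a $\Sigma_1$-defined function is a $\Pi_2$ sentence, so by conservation and (F3) the provably total functions of $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)$ are the primitive recursive ones. The Ackermann function, given by $A(0,n)=n+1$, $A(m+1,0)=A(m,1)$, $A(m+1,n+1)=A(m,A(m+1,n))$, is not primitive recursive. But $I\Sigma^0_2$ proves it total: ``$A(m,n)$ is defined'' asserts the existence of a finite computation and is $\Sigma_1$; ``$A(m,n)$ is defined for all $n$'' is $\Pi_2$ and is proved by induction on $m$, using (F2); the step from $m$ to $m+1$ is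 a $\Sigma_1$-induction on $n$. So $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)$ does not prove $I\Sigma^0_2$.

\section{Perfect subsets give $\Sigma^0_2$-collection}\label{sec:coll}

A point of Cantor space can name a color by its first few bits, and each color is named by a set of fixed positive measure. This turns the infinite pigeonhole principle into a question about a positive $\Pi^0_2$ set.

\begin{lemma}\label{lem:infpigeon}
$\mathsf{RCA}_0+\mathsf{PPS}(\Pi^0_2)$ proves: for every $k\ge1$ and every $\chi:\mathbb N\to\{0,\dots,k-1\}$, some $\chi^{-1}(i)$ is infinite.
\end{lemma}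

\begin{proof}
Let $2^l\ge k$. For a string or sequence $\sigma$ of length at least $l$, let $\nu(\sigma)<2^l$ be the number written in binary by the first $l$ bits of $\sigma$. Put
\[
U_n=\{\sigma:\ |\sigma|\ge l\text{ and }\chi(j)=\nu(\sigma)\text{ for some }j\text{ with }n\le j\le|\sigma|\}.
\]
Given $n$, let $s=\max(l,n)$. Every $\sigma\in2^s$ with $\nu(\sigma)=\chi(n)$ lies in $U_i$ for all $i<n$, by taking $j=n$. These strings are a fraction $2^{-l}$ of $2^s$, so the set $X=\bigcap_n[U_n]$ is positive with witness $2^{-l}$. Let $T$ be a perfect tree with all paths in $X$. Starting from $\emptyset$ and repeatedly taking the least proper extension in $T$, we obtain by primitive recursion a path $x$ of $T$. For every $n$, $x\in[U_n]$ gives a $j\ge n$ with $\chi(j)=\nu(x)$. So $\chi^{-1}(\nu(x))$ is infinite.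
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coll}]
By (F2) it suffices to prove $B\Pi^0_1$. Let $\theta\in\Delta^0_0$, $a\ge1$, and assume $\forall x{<}a\,\exists y\,\forall z\,\theta(x,y,z)$. For $x<a$ let $y_x(s)$ be the least $y$ with $\forall z{\le}s\,\theta(x,y,z)$. It exists, it is nondecreasing in $s$, and it is at most any $y$ with $\forall z\,\theta(x,y,z)$. Each $y_x$ is thus bounded, and we want a common bound. Let $\chi(s)<a$ be the least $x$ for which $y_x(s)$ is maximal. By Lemma~\ref{lem:infpigeon} some $x_0$ equals $\chi(s)$ for infinitely many $s$. Take $y^*$ with $\forall z\,\theta(x_0,y^*,z)$. For infinitely many $s$, all $x<a$ satisfy $y_x(s)\le y_{x_0}(s)\le y^*$; by monotonicity in $s$, $y_x(s)\le y^*$ holds for all $s$ and all $x<a$. Fix $x<a$. If every $y\le y^*$ had a $z$ with $\neg\theta(x,y,z)$, then $B\Sigma^0_1$ would bound these $z$ by some $s$, and $y_x(s)>y^*$. So some $y\le y^*$ has $\forall z\,\theta(x,y,z)$, and $b=y^*+1$ is the required bound.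

For the second statement consider a first-order instance of $B\Pi_1$, the universal closure of
\[
\forall x{<}a\,\exists y\,\forall z\,\theta\ \to\ \exists b\,\forall x{<}a\,\exists y{<}b\,\forall z\,\theta .
\]
The antecedent is $\Pi_3$. By $B\Sigma_1$, as in the last step above, $\exists y{<}b\,\forall z\,\theta$ is equivalent to $\forall s\,\exists y{<}b\,\forall z{\le}s\,\theta$, so the consequent is equivalent to a $\Sigma_2$ formula. Hence, over $I\Sigma_1$, the implication is equivalent to a $\Sigma_3$ formula and the instance to a $\Pi_4$ sentence. All these sentences are provable in $\mathsf{RCA}_0+\mathsf{PPS}(\Pi^0_2)$, and by (F2)--(F4) one of them is not provable in $\mathsf{RCA}_0$.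
\end{proof}

\section{The shape of the model}\label{sec:plan}

Suppose $\mathsf{RCA}_0$ does not prove the $\forall\Pi^0_3$ sentence $\varphi$, and let $(M,\mathcal S)$ be a countable model of $\mathsf{RCA}_0+\neg\varphi$ with $M$ nonstandard. A \emph{cut} is a nonempty initial segment $J$ of $M$ closed under successor. We look for a proper cut $J$ such that $J$, together with the traces $D\cap J$ of the $M$-finite sets $D$, is a model of $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)+\neg\varphi$. The gain is that a set that is infinite from the point of view of $J$ is the trace of an object that $M$ can handle by finite combinatorics. To provide a perfect tree in $J$, it is enough to find in $M$ a finite tree that branches often enough.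

The cut is located by a decreasing sequence $F_0\supseteq F_1\supseteq\cdots$ of $M$-finite sets with increasing minima, and $J$ is the set of numbers below some $\min F_k$. Every $F_k$ has cofinally many elements in $J$ and also elements above $J$. At stage $k$ we shrink $F_k$ so as to settle one of countably many requirements, wherever the cut eventually falls. We therefore need a measure of size for finite sets that survives each shrinking. Cardinality is too crude: to obtain $\Sigma^0_1$-induction we must be able to split the current set into more than $x$ pieces of comparable size, where $x$ is any number already known to be in $J$, and do so again inside the chosen piece. The notion of an $n$-large set in Section~\ref{sec:large} is defined by exactly this property. We start with $n$ nonstandard, and each stage reduces $n$ at worst to about $n/12$, which is again nonstandard.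

For a requirement given by a code $U$ and a rational $q$, there are two things to do. The statement that $q$ witnesses positivity has the form $\forall n\,\exists s$, and first we decide it (Lemma~\ref{lem:mono}): either we find a large set $B$ such that for $n=\min B$ no $s\le\max B$ works, and then the statement is false in every cut between $\min B$ and $\max B$; or we find a large set in which, for each element $f$, the next element $f^+$ works as $s$ for $n=f$. In the second case we have for each $f$ a clopen set $C_f\subseteq\bigcap_{i<f}[U_i]$ of measure at least $q$, determined by the first $f^+$ bits. These sets need not be nested, since a point may enter $[U_i]$ only through a long string. We then need a finite tree whose branches meet $C_f$ for sufficiently many $f$ (Lemma~\ref{lem:tree}); this is the heart of the proof.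

The finite lemmas are applied inside $M$ to nonstandard data. They must therefore be proved in $I\Sigma_1$, and we record for each induction why it is covered by (F1).

\section{Large sets}\label{sec:large}

In this section and the next, sets of numbers are finite coded sets of integers $\ge2$ unless said otherwise, and we argue in $I\Sigma_1$ (in $\mathsf{RCA}_0$ for Lemma~\ref{lem:exist}). We write $A<B$ for $\max A<\min B$.

\begin{definition}\label{def:large}
$F$ is \emph{$0$-large} if $F\ne\emptyset$. $F$ is \emph{$(n+1)$-large} if $F\neq\emptyset$ and, with $m=\min F$, there are $n$-large sets $B_1<\dots<B_m$ contained in $F\setminus\{m\}$. We call such sets $B_i$ \emph{blocks} of $F$.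
\end{definition}

Thus $F$ is $1$-large if and only if $|F|>\min F$, and $\{2\}\cup\{3,\dots,6\}\cup\{7,\dots,14\}$ is $2$-large. The relation ``$F$ is $n$-large'' is primitive recursive: the family of $(n+1)$-large subsets of $F$ is computed from the family of $n$-large ones. A superset $F'$ of an $n$-large set $F$ is $n$-large. This is immediate for $n=0$; for $n>0$, we have $\min F'\le\min F$ and $F\setminus\{\min F\}\subseteq F'\setminus\{\min F'\}$, so the first $\min F'$ blocks of $F$ serve as blocks of $F'$. An $(n+1)$-large set contains an $n$-large block and so is $n$-large; hence an $n$-large set is $n'$-large for all $n'\le n$. As $\min F\ge2$, an $(n+1)$-large set has at least two blocks.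

\begin{lemma}\label{lem:exist}
For each standard $n$, $\mathsf{RCA}_0$ proves that every infinite set $Y$ of integers $\ge2$ has a finite $n$-large subset.
\end{lemma}

\begin{proof}
We use induction on $n$ in the metatheory. For $n=0$ take $\{\min Y\}$. For $n+1$ let $m=\min Y$. The statement ``there are $n$-large $B_1<\dots<B_j$ in $Y\setminus\{m\}$'' is $\Sigma^0_1$ in $j$, and it passes from $j$ to $j+1$ by the case $n$ applied to the part of $Y$ above $\max B_j$ (above $m$ if $j=0$). By $I\Sigma^0_1$ it holds for $j=m$, and $\{m\}\cup B_1\cup\dots\cup B_m$ is $(n+1)$-large.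
\end{proof}

Carried out inside the theory, the induction on $n$ would concern the $\Pi^0_2$ statement ``every tail of $Y$ has an $n$-large subset''. This is why the lemma is stated for standard $n$ only.

We need a pigeonhole principle for large sets with a number of colors that is doubly exponential in an earlier element of the set. It is convenient to work with sets whose elements grow at that rate. Let
\[
\Phi(x)=2^{2^{3x}},
\]
and call $F$ \emph{sparse} if $\Phi(x)\le y$ for all $x<y$ in $F$. Subsets of sparse sets are sparse. All uses of sparseness go through the following inequalities for $x\ge2$, which follow from $x+1\le2^x$: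
\begin{gather}
\max\{x^3,\ 2x+2,\ (x+1)2^x\}\le2^{3x}\le\Phi(x),\label{eq:phi1}\\
(2^x+1)^{2^{2x}}\le2^{(x+1)2^{2x}}\le\Phi(x).\label{eq:phi2}
\end{gather}

A set is \emph{homogeneous} for a coloring if all its elements have the same color. The idea of the next lemma is that a color occurring early provides a small minimum, while by sparseness the last of the given sets has so many blocks that some color receives more of them than its small minimum demands.

\begin{lemma}\label{lem:pigeon}
Let $D_1<\dots<D_k$ be $s$-large with sparse union $D$, where $1\le k\le\min D$. For every coloring of $D$ with $k$ colors there is a homogeneous $s$-large subset of $D$.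
\end{lemma}

\begin{proof}
Induction on $s$. For $s=0$ take a singleton. For $s+1$ we use a second induction, on $k$. For $k=1$ take $D_1$. Let $k\ge2$. If some color does not occur in $D_1\cup\dots\cup D_{k-1}$, apply the case $k-1$ to these sets.

Otherwise each color $j$ has an element $x_j\le x:=\max D_{k-1}$. We have $k\le\min D\le x$, so $m:=\min D_k\ge\Phi(x)\ge x^3\ge k^2x$ by \eqref{eq:phi1}. The set $D_k$ has $m$ blocks, which are $s$-large. Form $kx$ groups of $k$ consecutive blocks. The union of a group is sparse with minimum above $m\ge k$, so by the case $s$ each group contains a homogeneous $s$-large set. Among these $kx$ sets, at least $x\ge x_j$ have the same color $j$. They lie above $x_j$, so $x_j$ together with $x_j$ of them is a homogeneous $(s+1)$-large set.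

Both inductions concern statements of the form ``for all finite data there is a subset of the data such that \dots'', with one unbounded universal quantifier, and are covered by (F1).
\end{proof}

\begin{corollary}\label{cor:pigeon}
If $D$ is sparse and $(s+1)$-large and is colored with at most $\min D$ colors, then $D$ has a homogeneous $s$-large subset.
\end{corollary}

\begin{proof}
If there are $k$ colors, apply Lemma~\ref{lem:pigeon} to the first $k$ blocks of $D$.
\end{proof}

The loss of one level is real: a sparse set $\{2,y,z\}$ is $1$-large, and the coloring with classes $\{2,y\}$ and $\{z\}$ has no homogeneous $1$-large set. A bound on the number of colors is also needed, since with $|D|$ colors all homogeneous sets may be singletons.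

The next lemma decides $\forall\exists$ statements. One should think of $R(f,f')$ as ``the witnesses needed for numbers below $f$ appear below $f'$''.

\begin{lemma}\label{lem:mono}
Let $F$ be $3c$-large, and let $R(f,f')$ be a relation on pairs $f\le f'$ from $F$ that is monotone: $R(g,g')$ and $f\le g\le g'\le f'$ imply $R(f,f')$. Then either some $c$-large $B\subseteq F$ has $\neg R(\min B,\max B)$, or some $c$-large $F'\subseteq F$ has $R(f,f')$ for all $f<f'$ in $F'$.
\end{lemma}

\begin{proof}
Assume that every $c$-large $B\subseteq F$ has $R(\min B,\max B)$. By monotonicity, $R(f,f')$ holds whenever a $c$-large subset of $F$ lies in $[f,f']$. So we build $F'$ leaving a $c$-large set in each gap; in order to glue pieces together, each piece must come with a $c$-large set after its end. We show by induction on $t$: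
\begin{quote}
every $(c+2t)$-large $F^*\subseteq F$ contains a $t$-large $F'$ with $R(f,f')$ for all $f<f'$ in $F'$, and a $c$-large $B$ with $\max F'\le\min B$.
\end{quote}
All quantifiers range over subsets of the fixed set $F$, so (F1) applies. For $t=0$ take $F'=\{\min F^*\}$ and $B=F^*$.

Let $F^*$ be $(c+2t+2)$-large, $m=\min F^*$, and let $B_1<B_2$ be two of its blocks. They are $(c+2t+1)$-large. The set $B_2$ has $\min B_2>m$ blocks, which are $(c+2t)$-large; let $A_1<\dots<A_m$ be the first $m$ of them. The induction hypothesis gives a $t$-large $A'_i\subseteq A_i$ and a $c$-large $B^i\subseteq A_i$ with $\max A_i'\le\min B^i$. The set $F'=\{m\}\cup A'_1\cup\dots\cup A'_m$ is $(t+1)$-large. By monotonicity it suffices to check $R$ on consecutive elements of $F'$. The $c$-large set $B_1$ lies in $[m,\min A'_1]$; the $c$-large set $B^i$ lies in $[\max A'_i,\min A'_{i+1}]$; and pairs inside $A_i'$ are covered by the induction hypothesis. Finally $B=B^m$ satisfies $\max F'=\max A'_m\le\min B$.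

Take $t=c$ and $F^*=F$.
\end{proof}

\section{A finite tree through many clopen sets}\label{sec:tree}

Throughout this section $F$ is a fixed sparse set. For $f\in F\setminus\{\max F\}$, $f^+$ is the next element of $F$, and a set $C_f\subseteq2^{f^+}$ is given.

\begin{lemma}[Tree lemma]\label{lem:tree}
Let $F$ be $(4r+2)$-large, let $q$ be a rational with $q\ge2^{1-\min F}$, and suppose $|C_f|\ge q2^{f^+}$ for all $f\in F\setminus\{\max F\}$. Then there are an $r$-large $G\subseteq F$ and a finite tree $T\ni\emptyset$ such that
\begin{enumerate}
\item[(T1)] for consecutive $g<g'$ in $G$ there is $e\in F$ with $g\le e<e^+\le g'$ such that every $\rho\in T$ of length $g'$ has a prefix in $C_e$;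
\item[(T2)] for consecutive $g<g'<g''$ in $G$, every $\rho\in T$ with $|\rho|\le g$ has two incomparable extensions in $T$ of length at most $g''$.
\end{enumerate}
\end{lemma}

In a cut in which $G$ is cofinal, (T2) will say that $T$ is perfect and (T1) that all paths meet $[C_e]$ for cofinally many $e$.

\subsection{Averages, and two small cases}

A function on $2^n$ is regarded as a function of longer strings that depends only on the first $n$ bits. For such a function $g$ and a string $\sigma$, $\mathbb E[g\mid\sigma]$ is the average of $g$ over the extensions of $\sigma$ of any fixed length $\ge\max(n,|\sigma|)$; it is a finite sum. $\mathbf 1_{C_f}$ is the indicator of having a prefix in $C_f$; it depends on the first $f^+$ bits. If $|\sigma|\le p$ and $g_0$ depends only on the first $p$ bits, then grouping the extensions of $\sigma$ by their first $p$ bits gives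
\begin{equation}\label{eq:tower}
\mathbb E[g_0\,g\mid\sigma]=\text{average of }g_0(\tau)\,\mathbb E[g\mid\tau]\text{ over the }\tau\in2^p\text{ extending }\sigma .
\end{equation}
We also use the following fact.
\begin{equation}\label{eq:markov}
\begin{array}{l}
\text{If numbers in $[0,1]$ have average $\ge\gamma$, then a fraction}\\
\text{at least $\gamma/2$ of them are $\ge\gamma/2$.}
\end{array}
\end{equation}
Indeed, if that fraction is $\alpha$, the average is at most $\alpha+\gamma/2$.

\begin{example}\label{ex:color}
Let $q=1/2$, and let $C_f$ be the set of strings in $2^{f^+}$ with first bit $\chi(f)\in\{0,1\}$, as in the proof of Lemma~\ref{lem:infpigeon} with two colors. Any two of the sets $[C_f]$ are equal or disjoint, so no branch can meet all of them, and one has to pass to a subset of $F$. If $F$ is $(r+1)$-large, color $\max F$ arbitrarily and let $G$ be a homogeneous $r$-large set, of color $i$, given by Corollary~\ref{cor:pigeon}. Let $T$ consist of $\emptyset$ and all strings of length at most $\max G$ that begin with $i$. Then (T1) holds with $e=g$, and (T2) holds by extending $\rho$ to length $g$ and appending $0$ or $1$. So the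 tree lemma contains a pigeonhole principle for large sets.
\end{example}

\begin{example}\label{ex:three}
Let $q=1/2$, let $f_0<f_1<f_2<f_3$ be the first elements of $F$, and let the $C_f$ be arbitrary. We find a set $G$ with three elements. By inclusion--exclusion,
\[
1\ge\mu\Big(\bigcup_{i<3}[C_{f_i}]\Big)\ge\frac32-\sum_{i<j<3}\mu([C_{f_i}]\cap[C_{f_j}]),
\]
so there are $e<e'$ among $f_0,f_1,f_2$ with $\mu([C_e]\cap[C_{e'}])\ge1/6$. It is not enough to choose strings in $C_e$, since they may have no extension in $C_{e'}$. So we look ahead: let $w(\tau)=\mathbb E[\mathbf 1_{C_{e'}}\mid\tau]$ for $\tau\in2^{e^+}$. By \eqref{eq:tower} the average of $\mathbf 1_{C_e}(\tau)w(\tau)$ is at least $1/6$, so by \eqref{eq:markov} at least $2^{e^+}/12\ge2$ strings $\tau$ lie in $C_e$ and have $w(\tau)\ge1/12$. Choose two of them. Each has at least $2^{e'^+-e^+}/12$ extensions in $C_{e'}$, and this number is at least $2$ because $e'^+\ge\Phi(e^+)$. Choose two above each. Let $T$ consist of the prefixes of these four strings, and $G=\{e,e',e'^+\}$. A node of length $e'\ge e^+$ extends one of the two chosen $\tau\in C_e$, and a node of length $e'^+$ lies in $C_{e'}$;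 this is (T1). A node of length at most $e$ extends to a chosen $\tau$, which has two extensions of length $e'^+$; this is (T2).
\end{example}

Example~\ref{ex:three} shows two of the ingredients: \emph{select} sets whose intersection is not too small, and carry a \emph{weight} that records, above each string, how much room is left for the sets to come. To obtain an $r$-large $G$ we argue by recursion on $r$, and the role of the single sets $C_e,C_{e'}$ is taken by blocks of $F$, inside which the construction is repeated. This raises three difficulties.
\begin{itemize}
\item We must select many blocks, at least $\min G$, and the selection must work above all the strings built so far, since $G$ is common to all branches. Lemma~\ref{lem:select} does this.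
\item When we plan for a block, we do not know which of its elements $f$ the recursion will use. So the weight must be valid for every $f$ in the block. We round the conditional averages, so that there are few possible weight functions, and thin the block by Corollary~\ref{cor:pigeon}. The resulting data is a \emph{chain} (Definition~\ref{def:chain}).
\item The weight for a block depends on which later blocks are selected, while the selection has to be made with elements that survive the thinning. We break this circle by thinning for all possible selections at once.
\end{itemize}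

\subsection{Selection}

\begin{lemma}\label{lem:select}
Let $S$ be a set of $K\ge1$ strings, let $g_1,\dots,g_N$ ($N\ge1$) be functions with values in $\{0,1\}$ and $w$ a function with values in $[0,1]$, all depending on finitely many bits. Suppose $\mathbb E[g_iw\mid\sigma]\ge\gamma>0$ for all $i$ and all $\sigma\in S$. Then there is $Z\subseteq\{1,\dots,N\}$ with
\[
|Z|\ge N(\gamma/2)^K\qquad\text{and}\qquad\mathbb E\Big[\prod_{i\in Z}g_i\cdot w\,\Big|\,\sigma\Big]\ge2^{-N}\gamma/2\quad\text{for all }\sigma\in S .
\]
\end{lemma}

\begin{proof}
Let $S=\{\sigma_1,\dots,\sigma_K\}$ and $Z_0=\{1,\dots,N\}$. We find $Z_0\supseteq Z_1\supseteq\dots\supseteq Z_K$ with $|Z_j|\ge|Z_{j-1}|\gamma/2$ such that $Z_j$ satisfies the second inequality for $\sigma_j$. Since $\prod_{i\in Z}g_i$ can only increase when $Z$ shrinks, $Z=Z_K$ is as required.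

Let $Z_{j-1}$ be given, of size $n\ge1$. Let $\xi$ range over the extensions of $\sigma_j$ of a fixed length on which all the functions are determined, and let $P(\xi)=\{i\in Z_{j-1}:g_i(\xi)=1\}$. The average of $|P(\xi)|w(\xi)$ is $\sum_{i\in Z_{j-1}}\mathbb E[g_iw\mid\sigma_j]\ge n\gamma$. The strings $\xi$ with $|P(\xi)|<n\gamma/2$ contribute at most $n\gamma/2$ to this average, so the others contribute at least $n\gamma/2$. As $|P(\xi)|\le n$, these others contribute at least $\gamma/2$ to the average of $w(\xi)$. There are at most $2^N$ possible values of $P(\xi)$, so for some $Z_j\subseteq Z_{j-1}$ with $|Z_j|\ge n\gamma/2$, the strings with $P(\xi)=Z_j$ contribute at least $2^{-N}\gamma/2$ to the average of $w(\xi)$. On these strings $\prod_{i\in Z_j}g_i=1$.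
\end{proof}

\subsection{Chains and good states}

\begin{definition}\label{def:chain}
A \emph{chain} is a sequence $\mathcal H=(p_k,H_k,w_k)_{1\le k\le L}$, $L\ge0$, such that
\begin{enumerate}
\item[(C1)] $p_k\in F$, $\emptyset\ne H_k\subseteq F\setminus\{\max F\}$, and $p_k<\min H_k$;
\item[(C2)] $f^+\le p_{k+1}$ for all $f\in H_k$ and $k<L$;
\item[(C3)] $w_k:2^{p_k}\to[0,1]$ takes values that are multiples of $2^{-p_k}$, and, with $w_{L+1}:=1$,
\begin{equation}\label{eq:chain}
w_k(\tau)\le\mathbb E[\mathbf 1_{C_f}w_{k+1}\mid\tau]\qquad\text{for all }f\in H_k,\ \tau\in2^{p_k}.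
\end{equation}
\end{enumerate}
If $L\ge1$, $\mathcal H^-$ is the chain $\mathcal H$ without its first entry. A \emph{good state} is a pair $(S,\mathcal H)$, where $S\ne\emptyset$ is a set of strings of one length $\ell$ and $\mathcal H$ is a chain such that, if $L\ge1$, then $\ell\le p_1$ and $\mathbb E[w_1\mid\sigma]\ge2^{-p_1}$ for all $\sigma\in S$.
\end{definition}

The set $S$ is the current level of the tree, and the chain lists the commitments for the future: the sets $H_1<H_2<\cdots$ are to be visited in order, and $w_k(\tau)$ is a lower bound for the room left above $\tau$ that does not depend on the elements later picked in $H_k,H_{k+1},\dots$. Note that $p_k<p_{k+1}$ by (C1) and (C2), and $\min H_k\ge\Phi(p_k)$ by sparseness. The threshold $2^{-p_1}$ decreases as the chain is consumed; no fixed lower bound on measure is maintained along the tree.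

If $(S,\mathcal H)$ is good and $L\ge1$, then averaging \eqref{eq:chain} over the $\tau\in2^{p_1}$ extending $\sigma$, which is possible since $\ell\le p_1$, gives
\begin{equation}\label{eq:room}
\mathbb E[\mathbf 1_{C_f}w_2\mid\sigma]\ge\mathbb E[w_1\mid\sigma]\ge2^{-p_1}\qquad\text{for all }f\in H_1,\ \sigma\in S.
\end{equation}

Call a set of strings $S'$ a \emph{splitting} of $S$ if every element of $S'$ extends an element of $S$ and every element of $S$ has at least two extensions in $S'$. The simplest way to consume the first entry of a chain is to use one element of $H_1$, as in Example~\ref{ex:three}.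

\begin{lemma}\label{lem:step}
Let $(S,\mathcal H)$ be good, $L\ge1$, $e\in H_1$. There is a splitting $S'\subseteq C_e$ of $S$ such that $(S',\mathcal H^-)$ is good.
\end{lemma}

\begin{proof}
Let $\gamma=2^{-p_1}$ and $\sigma\in S$. By \eqref{eq:room} and \eqref{eq:tower}, the average of $\mathbf 1_{C_e}(\tau)\,\mathbb E[w_2\mid\tau]$ over the $\tau\in2^{e^+}$ extending $\sigma$ is at least $\gamma$. By \eqref{eq:markov}, a fraction at least $\gamma/2$ of these $\tau$ satisfy $\tau\in C_e$ and $\mathbb E[w_2\mid\tau]\ge\gamma/2$. Their number is at least $2^{e^+-\ell-p_1-1}\ge2^{e^+-2p_1-1}\ge2$, because $e^+\ge\Phi(p_1)\ge2p_1+2$. Let $S'$ consist of two of them for each $\sigma$. If $L\ge2$, then $e^+\le p_2$ by (C2), and $\gamma/2=2^{-p_1-1}\ge2^{-p_2}$ because $p_1<p_2$.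
\end{proof}

\subsection{The recursion}

If $H_1$ is large, we can consume the first entry by many splittings instead of one, and still arrive at a good state for $\mathcal H^-$.

\begin{proposition}\label{prop:rec}
Let $(S,\mathcal H)$ be good, $L\ge1$, and let $H_1$ be $4r$-large. Then there are $t\ge1$, elements $e_1<\dots<e_t$ of $H_1$, sets $S_0=S,S_1,\dots,S_t$, and an $r$-large $G\subseteq H_1$ such that
\begin{enumerate}
\item[(i)] $S_j\subseteq C_{e_j}$ and $S_j$ is a splitting of $S_{j-1}$, for $1\le j\le t$;
\item[(ii)] $(S_t,\mathcal H^-)$ is good;
\item[(iii)] for consecutive $g<g'$ in $G$ there is $j$ with $g\le e_j<e_j^+\le g'$; and $\max G\le e_t$.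
\end{enumerate}
\end{proposition}

The clause $\max G\le e_t$ plays the same role as the set $B$ in the proof of Lemma~\ref{lem:mono}: it fills the gap to the next piece.

\begin{proof}
Induction on $r$, for all good states with $L\ge1$. With $F$ and $(C_f)$ fixed, all objects in the statement have codes below a primitive recursive bound in these data: strings have length at most $\max F$, chains have at most $|F|$ entries, and the values of $w_k$ are multiples of $2^{-p_k}$ (this is the only purpose of that clause in (C3)). So (F1) applies. For $r=0$ let $t=1$, $e_1=\min H_1$, $G=\{e_1\}$, and use Lemma~\ref{lem:step}.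

Now let $H_1$ be $(4r+4)$-large. Write $p=p_1$, $\gamma=2^{-p}$, $w=w_2$, and $K=|S|\le2^\ell\le2^p$.

\medskip\noindent\emph{Step 1: four levels.} Let $m=\min H_1$; it will be $\min G$, so we need $m$ blocks in the end. Selection discards most blocks, so we start with a much larger number $N$ of them. Let $H'$ be a block of $H_1$; it is $(4r+3)$-large. Let $N=\min H'$, and let $B_1<\dots<B_N$ be the blocks of $H'$, which are $(4r+2)$-large. Let $b_i=\min B_i$; it will be the length at which the weight for the $i$th block is read and the precision to which it is rounded. Let $D_i$ be a block of $B_i$; it is $(4r+1)$-large. The fourth level is spent on the pigeonhole principle in $D_i$. All these numbers lie in $F$, in the order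
\[
p<m<N<b_1<D_1<b_2<D_2<\dots<b_N<D_N ,
\]
so sparseness gives $m\ge\Phi(p)$, $N\ge\Phi(m)$, $b_1\ge\Phi(N)$ and $\min D_i\ge\Phi(b_i)$.

\medskip\noindent\emph{Step 2: thinning for all selections.} Let $\lfloor y\rfloor_b$ be the largest multiple of $2^{-b}$ that is $\le y$. For nonempty $I\subseteq\{1,\dots,N\}$ let $I^-=I\setminus\{\min I\}$. Put $w_\emptyset=w$. For $i=N,N-1,\dots,1$ we define a $4r$-large $B'_i\subseteq D_i$ and, for every $I$ with $\min I=i$, a function $w_I:2^{b_i}\to[0,1]$ such that
\begin{equation}\label{eq:thin}
w_I(\tau)=\big\lfloor\mathbb E[\mathbf 1_{C_f}w_{I^-}\mid\tau]\big\rfloor_{b_i}\qquad\text{for all }f\in B'_i,\ \tau\in2^{b_i}.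
\end{equation}
At stage $i$ the functions $w_{I^-}$ are already defined, since $I^-$ is empty or has minimum above $i$. Color $f\in D_i$ by the family of the values on the right of \eqref{eq:thin}, indexed by all pairs $(I,\tau)$ with $\min I=i$ and $\tau\in2^{b_i}$. There are at most $2^N2^{b_i}\le2^{2b_i}$ pairs and $2^{b_i}+1$ possible values for each, so by \eqref{eq:phi2} there are at most $\Phi(b_i)\le\min D_i$ colors. Corollary~\ref{cor:pigeon} gives a homogeneous $4r$-large $B'_i\subseteq D_i$, and the common color defines the functions $w_I$.

For $I=\{i_1<\dots<i_z\}$ let $\mathcal H_I$ be the sequence with entries $(b_{i_j},B'_{i_j},w_{\{i_j,\dots,i_z\}})$, $1\le j\le z$, followed by the entries of $\mathcal H^-$. It is a chain. (C1) holds since $b_i<\min B'_i$ and $B'_i\subseteq H_1$. For (C2) let $f\in B'_i$: if $i<i'$, then $f<b_{i'}\in F$ and so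
\begin{equation}\label{eq:succ}
f^+\le b_{i'}\qquad(f\in B'_i,\ i<i');
\end{equation}
and if $L\ge2$, then $f^+\le p_2$ because $f\in H_1$. For (C3), the weight following $w_{I'}$ in $\mathcal H_I$ is $w_{I'^-}$ for each final segment $I'\ne\emptyset$ of $I$; for the last new entry this is $w_\emptyset=w_2$, the first weight of $\mathcal H^-$, or $1$ if $L=1$. So \eqref{eq:chain} follows from \eqref{eq:thin}.

\medskip\noindent\emph{Step 3: selection.} Let $\varepsilon_i=\min B'_i$ represent the $i$th block, and let $g_i=\mathbf 1_{C_{\varepsilon_i}}$. Since $\varepsilon_i\in H_1$, \eqref{eq:room} gives $\mathbb E[g_iw\mid\sigma]\ge\gamma$ for all $\sigma\in S$. Let $Z$ be given by Lemma~\ref{lem:select}. By \eqref{eq:phi1}, $(p+1)K\le(p+1)2^p\le\Phi(p)\le m$, so $(\gamma/2)^K=2^{-(p+1)K}\ge2^{-m}$; and $N\ge\Phi(m)\ge(m+1)2^m$. Also $p+1\le N$, so $2^{-N}\gamma/2\ge2^{-2N}$. Therefore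
\begin{equation}\label{eq:Z}
|Z|\ge m+1\qquad\text{and}\qquad\mathbb E\Big[\prod_{i\in Z}g_i\cdot w\,\Big|\,\sigma\Big]\ge2^{-2N}\quad\text{for all }\sigma\in S .
\end{equation}

\medskip\noindent\emph{Step 4: $(S,\mathcal H_Z)$ is good.} The bound \eqref{eq:Z} concerns the representatives only. We transfer it to the weight $w_Z$, which speaks for all elements of the thinned blocks. For every nonempty $I$, with $i=\min I$, and every $\tau\in2^{b_i}$,
\begin{equation}\label{eq:err}
\mathbb E\Big[\prod_{j\in I}g_j\cdot w\,\Big|\,\tau\Big]\le w_I(\tau)+\sum_{j\in I}2^{-b_j}.
\end{equation}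
We use induction on $|I|$. In all cases, \eqref{eq:thin} with $f=\varepsilon_i$ gives $\mathbb E[g_iw_{I^-}\mid\tau]\le w_I(\tau)+2^{-b_i}$. If $I=\{i\}$, this is \eqref{eq:err}. Otherwise let $i'=\min I^-$. By \eqref{eq:succ}, $g_i$ depends only on the first $b_{i'}$ bits. By \eqref{eq:tower}, the left side of \eqref{eq:err} is the average over $\tau'\in2^{b_{i'}}$ extending $\tau$ of $g_i(\tau')\,\mathbb E[\prod_{j\in I^-}g_j\cdot w\mid\tau']$, and by the induction hypothesis this is at most
\[
\mathbb E[g_iw_{I^-}\mid\tau]+\sum_{j\in I^-}2^{-b_j}\le w_I(\tau)+2^{-b_i}+\sum_{j\in I^-}2^{-b_j}.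
\]
This proves \eqref{eq:err}.

Let $Z=\{i_0<\dots<i_z\}$, so $z\ge m$ by \eqref{eq:Z}. The numbers $b_j$ are distinct integers $\ge b_1\ge\Phi(N)\ge2N+2$, so $\sum_{j\in Z}2^{-b_j}\le2^{1-b_1}\le2^{-2N-1}$. We have $\ell\le p<b_{i_0}$. Averaging \eqref{eq:err} for $I=Z$ over the $\tau\in2^{b_{i_0}}$ extending $\sigma\in S$ and using \eqref{eq:Z},
\[
\mathbb E[w_Z\mid\sigma]\ge2^{-2N}-2^{-2N-1}=2^{-2N-1}\ge2^{-b_1}\ge2^{-b_{i_0}} .
\]
Since $\mathcal H_Z$ begins with $(b_{i_0},B'_{i_0},w_Z)$, the state $(S,\mathcal H_Z)$ is good.

\medskip\noindent\emph{Step 5: consuming the new entries.} Apply Lemma~\ref{lem:step} to $(S,\mathcal H_Z)$ with $e_1=\min B'_{i_0}$. Then, for $j=1,\dots,z$ in turn, apply the induction hypothesis to the current good state, whose chain begins with the entry for the $4r$-large set $B'_{i_j}$. This yields an $r$-large $G_j\subseteq B'_{i_j}$, further elements $e\in B'_{i_j}$ with their splittings, and a good state whose chain has lost that entry. Enumerate all the elements used as $e_1<\dots<e_t$; they increase because $B'_{i_0}<B'_{i_1}<\cdots$. The corresponding sets $S_j$ satisfy (i), and the chain left at the end is $\mathcal H^-$,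 which gives (ii). Let $G=\{m\}\cup G_1\cup\dots\cup G_z\subseteq H_1$. As $z\ge m=\min G$, it is $(r+1)$-large.

For (iii) there are three kinds of consecutive pairs. For $m$ and $\min G_1$, \eqref{eq:succ} gives $m\le e_1<e_1^+\le b_{i_1}\le\min G_1$; this is the purpose of the extra block $B'_{i_0}$. Pairs inside $G_j$ are covered by the induction hypothesis. For $\max G_j$ and $\min G_{j+1}$, the last element $e$ used in $B'_{i_j}$ satisfies $\max G_j\le e<e^+\le b_{i_{j+1}}\le\min G_{j+1}$. Finally $\max G=\max G_z\le e_t$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:tree}]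
We set up a chain with one entry. Let $p=\min F$ and let $H$ be the first block of $F$. It is $(4r+1)$-large, $\min H\ge\Phi(p)$, and $\max F\notin H$ because there is a second block. Color $f\in H$ by the function $\tau\mapsto\lfloor\mathbb E[\mathbf 1_{C_f}\mid\tau]\rfloor_p$ on $2^p$. There are at most $(2^p+1)^{2^p}\le\Phi(p)\le\min H$ colors by \eqref{eq:phi2}. Corollary~\ref{cor:pigeon} gives a $4r$-large $H_1\subseteq H$ with a common color $w_1:2^p\to[0,1]$, and $\mathcal H=((p,H_1,w_1))$ is a chain. For $f\in H_1$,
\[
\mathbb E[w_1\mid\emptyset]\ge\mathbb E[\mathbf 1_{C_f}\mid\emptyset]-2^{-p}\ge q-2^{-p}\ge2^{-p};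
\]
this is the only use of the hypotheses on $q$. So $(\{\emptyset\},\mathcal H)$ is good. Let $e_j$, $S_j$, $G$ be given by Proposition~\ref{prop:rec}, and let $T$ be the set of prefixes of elements of $S_t$. By (i), every element of $S_j$ has an extension in $S_{j'}$ for all $j'\ge j$, so $S_j\subseteq T$; and for $\eta\in S_t$ and $1\le j\le t$ we have $\eta\upharpoonright e_j^+\in S_j$.

(T1) Let $g<g'$ be consecutive in $G$ and take $j$ from (iii). A node $\rho\in T$ of length $g'\ge e_j^+$ is a prefix of some $\eta\in S_t$, so it extends $\eta\upharpoonright e_j^+\in S_j\subseteq C_{e_j}$.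

(T2) By (iii) take $j,j'$ with $g\le e_j<e_j^+\le g'\le e_{j'}<e_{j'}^+\le g''$; then $j<j'$. A node $\rho\in T$ with $|\rho|\le g$ is a prefix of some $\eta\in S_t$, hence of $\eta\upharpoonright e_j^+\in S_j$. This string has two distinct extensions in $S_{j+1}$, and each extends to an element of $S_{j'}$. We get two distinct extensions of $\rho$ in $T$ of the same length $e_{j'}^+\le g''$, and they are incomparable.
\end{proof}

\section{The cut}\label{sec:cut}

We prove the conservation statement of Theorem~\ref{thm:cons}; the rest was derived from it in Section~\ref{sec:background}. Let $\varphi$ be $\forall X\,\forall x\,\exists y\,\forall z\,\theta(X,x,y,z)$ with $\theta\in\Delta^0_0$, and suppose $\mathsf{RCA}_0\nvdash\varphi$. We construct a model of $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)+\neg\varphi$.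

\subsection{The initial large set}

By completeness, and by compactness applied with a new constant above all numerals, there is a countable model $(M,\mathcal S)$ of $\mathsf{RCA}_0+\neg\varphi$ with $M$ nonstandard. Fix $A\in\mathcal S$ and $a\in M$ with $\forall y\,\exists z\,\neg\theta(A,a,y,z)$. This statement survives in a cut that is closed under the search for $z$, so we draw all our sets from a set $Y$ whose gaps contain the witnesses. In $(M,\mathcal S)$ let $y_0=\max(a,2)+1$, and let $y_{n+1}$ be the least $y'\ge\Phi(y_n)$ with $\forall u\le y_n\,\exists z\le y'\,\neg\theta(A,a,u,z)$. Such a $y'$ exists by $B\Sigma^0_1$, the sequence exists by primitive recursion, and as it is increasing its range $Y$ is in $\mathcal S$. For all $y<y'$ in $Y$,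
\begin{equation}\label{eq:Y}
\Phi(y)\le y'\qquad\text{and}\qquad\forall u\le y\,\exists z\le y'\,\neg\theta(A,a,u,z).
\end{equation}

The statement ``$Y$ has a finite $n$-large subset'' is $\Sigma^0_1$ and holds for all standard $n$ by Lemma~\ref{lem:exist}. It holds for some nonstandard $\lambda_0$: either it holds for all $n\in M$, or by (F1) there is a least $n$ for which it fails; this $n$ is nonstandard, and we take $\lambda_0=n-1$. Let $F_0\subseteq Y$ be $M$-finite and $\lambda_0$-large in $M$, and let $d=\max F_0$. By \eqref{eq:Y}, $F_0$ and all its $M$-finite subsets are sparse.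

\subsection{The construction}

There are two kinds of requirements:
\begin{itemize}
\item $(h)$, where $h$ is an $M$-finite function with domain $[0,x)$ for some $x\in M$;
\item $(U,q)$, where $U$ is an $M$-finite set and $q>0$ is a rational of $M$.
\end{itemize}
The first kind will give $\Sigma^0_1$-induction, by keeping the values of $h$ away from the cut; the second will give $\mathsf{PPS}(\Pi^0_2)$. Since $M$ is countable, we can list the requirements, outside the model, in order type $\omega$ with each one occurring infinitely often. We define $M$-finite sets $F_k$ and nonstandard $\lambda_k$ such that $F_k$ is $\lambda_k$-large. Given $F_k$, let $F\subseteq F_k\setminus\{\min F_k\}$ be a block and $c=\lambda_k-1$, so that $F$ is $c$-large and $c$ is nonstandard. Consider the $k$th requirement. All of the following takes place in $M$.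

\medskip\noindent\emph{Requirement $(h)$ with $x<\min F$.} $F$ has $\min F>x$ blocks $B_i$, which are $(c-1)$-large. The intervals $[\min B_i,\max B_i]$ are disjoint and $h$ has at most $x$ values, so some interval contains no value of $h$. Let $F_{k+1}$ be such a block and $\lambda_{k+1}=c-1$.

\medskip\noindent\emph{Requirement $(U,q)$ with $q\ge2^{1-\min F}$.} Let $r$ be largest with $3(4r+2)\le c$. Then $c<12r+18$, so $r$ is nonstandard, and $F$ is $3(4r+2)$-large. Let $R(f,f')$ say that $\mu(\bigcap_{i<f}[U_i\cap2^{\le f'}])\ge q$. If $f\le g\le g'\le f'$, then $\bigcap_{i<f}[U_i\cap2^{\le f'}]\supseteq\bigcap_{i<g}[U_i\cap2^{\le g'}]$, so $R$ is monotone. Apply Lemma~\ref{lem:mono} with $4r+2$ in place of $c$.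
\begin{itemize}
\item[(I)] If some $(4r+2)$-large $B\subseteq F$ has $\neg R(\min B,\max B)$, let $F_{k+1}=B$.
\item[(II)] Otherwise some $(4r+2)$-large $F^*\subseteq F$ has $R(f,f')$ for all $f<f'$ in $F^*$. For $f\in F^*\setminus\{\max F^*\}$ with successor $f^+$ in $F^*$, let
\[
C_f=\{\tau\in2^{f^+}:\text{for all $i<f$, $\tau$ has a prefix in $U_i$}\}.
\]
By \eqref{eq:count}, $R(f,f^+)$ says that $|C_f|\ge q2^{f^+}$, and $q\ge2^{1-\min F}\ge2^{1-\min F^*}$. Apply Lemma~\ref{lem:tree} to $F^*$ to get $G$ and $T$, and let $F_{k+1}=G$.
\end{itemize}
In both cases $F_{k+1}$ is $r$-large; let $\lambda_{k+1}=r$.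

\medskip
In the two situations above we say that the requirement is \emph{treated} at stage $k$. If the condition on $x$ or $q$ fails, let $F_{k+1}=F$ and $\lambda_{k+1}=c$. In every case $F_{k+1}\subseteq F_k\setminus\{\min F_k\}$, so $\min F_k<\min F_{k+1}$. Define
\[
J=\{x\in M:x<\min F_k\text{ for some }k\},\qquad\mathrm{Cod}=\{D\cap J:D\text{ is $M$-finite}\}.
\]

\begin{lemma}\label{lem:cut}
$J$ is an initial segment of $M$ with the following properties.
\begin{enumerate}
\item[(J1)] For every $k$, $\min F_k\in J$, $F_k\cap J$ is cofinal in $J$, and every element of $J$ is below $\max F_k$. In particular $d\notin J$.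
\item[(J2)] $a\in J$, and $J$ is closed under $\Phi$, hence under $+$, $\cdot$ and $x\mapsto2^x$.
\item[(J3)] Every requirement $(h)$ with $x\in J$, and every requirement $(U,q)$ with $q=u/v$, $u,v\in J$, is treated at some stage.
\item[(J4)] Let $\psi$ be a formula whose quantifiers are bounded by terms built from $+$, $\cdot$ and $x\mapsto2^x$. For $\bar x\in J$ and $\bar D\in\mathcal S$, $\psi(\bar x,\bar D)$ holds in $M$ if and only if $\psi(\bar x,\bar D\cap J)$ holds in $J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(J1) $\min F_k<\min F_{k+1}$ gives $\min F_k\in J$. For $k'\ge k$ we have $\min F_{k'}\in F_k$, and every element of $J$ is below $\min F_{k'}$ for all large $k'$. This gives the other two statements.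

(J2) $a<\min Y\le\min F_0$. If $x<\min F_k$, then $\Phi(x)\le\Phi(\min F_k)\le\min F_{k+1}\in J$ by sparseness. If $x,y\le z$ and $z\ge2$, then $x+y$, $xy$, $2^x$ are at most $\Phi(z)$ by \eqref{eq:phi1}.

(J3) At stage $k$ we have $\min F>\min F_k$. If $x<\min F_k$, then $x<\min F$. If $v<\min F_k$, then $v\le\min F-1\le2^{\min F-1}$, so $q\ge1/v\ge2^{1-\min F}$. These conditions hold for all large $k$, and the requirement occurs infinitely often.

(J4) Induction on $\psi$: by (J2) all terms with arguments in $J$ take values in $J$, and since $J$ is an initial segment, a bounded quantifier has the same range in $J$ and in $M$.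
\end{proof}

By (J2), strings of length in $J$, pairs of elements of $J$, and sets of strings of length at most $s\in J$ have codes in $J$. We use this without further mention.

\subsection{The cut is a model of $\mathsf{WKL}_0+\neg\varphi$}

The basic axioms hold in $J$ by (J4). In what follows, set parameters from $\mathrm{Cod}$ are written $\bar D\cap J$ with $\bar D$ $M$-finite, number parameters from $J$ are suppressed, and a $\Delta^0_0$ formula $\psi(x,y)$ is evaluated in $M$ with parameters $\bar D$; by (J4) this agrees with its evaluation in $J$ when $x,y\in J$.

\medskip\noindent\emph{$\Sigma^0_1$-induction.} The point is that ``there is a witness in $J$'' is not expressible in $M$; requirement $(h)$ makes it so on bounded intervals. Let $\exists y\,\psi(x,y)$ be $\Sigma^0_1$ and $x_0\in J$. For $x<x_0$ let $h(x)$ be the least $y\le d$ with $\psi(x,y)$, or $d$ if there is none. This is an $M$-finite function. For $x<x_0$, the formula $\exists y\,\psi(x,y)$ holds in $J$ if and only if $h(x)\in J$: a witness $y\in J$ gives $h(x)\le y$, and if $h(x)\in J$ then $h(x)\ne d$ is a witness. By (J3), $(h)$ is treated at some stage $k$, so no value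 of $h$ lies in $[\min F_{k+1},\max F_{k+1}]$. By (J1), $h(x)\in J$ if and only if $h(x)<\min F_{k+1}$. Hence
\[
V=\{x<x_0:\exists y\,\psi(x,y)\text{ fails in }J\}=\{x<x_0:h(x)\ge\min F_{k+1}\}
\]
is $M$-finite. Suppose now that, in $J$, the formula holds at $0$, is preserved by successor, and fails at $x_1$. Take $x_0=x_1+1$. Then $V$ is nonempty and has a least element, which is positive, and whose predecessor satisfies the formula. This contradicts preservation by successor.

\medskip\noindent\emph{$\Delta^0_1$-comprehension.} Suppose that $\exists y\,\psi_0(x,y)\leftrightarrow\neg\exists y\,\psi_1(x,y)$ holds in $J$ for all $x\in J$. Let $D'$ be the $M$-finite set of those $x\le d$ for which a witness for $\psi_0$ appears no later than one for $\psi_1$: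
\[
D'=\{x\le d:\exists y\le d\,(\psi_0(x,y)\wedge\forall y'<y\,\neg\psi_1(x,y'))\}.
\]
Let $x\in J$. If some $y\in J$ satisfies $\psi_0(x,y)$, then no $y'\in J$ satisfies $\psi_1(x,y')$, so $x\in D'$. If not, then some $y_1\in J$ satisfies $\psi_1(x,y_1)$, and every $y$ with $\psi_0(x,y)$ lies above $J$, hence above $y_1$; so $x\notin D'$. Thus $D'\cap J\in\mathrm{Cod}$ is the required set.

\medskip\noindent\emph{Weak K\"onig's lemma.} Let $D\cap J$ be an infinite binary tree in $J$. Let $Q$ be the $M$-finite set of those $n\le d$ for which some string of length $n$ has all its prefixes in $D$. If $n\in J$, then $D\cap J$ has an element with code at least $2^n$, so of length at least $n$, and its prefixes lie in $D\cap J$; thus $J\subseteq Q$. We find $n\in Q\setminus J$: if $Q=[0,d]$ take $n=d$; otherwise the least $n'\notin Q$ is not in $J$, and $n=n'-1$ is in $Q$ and not in $J$, since $J$ is closed under successor. Let $\sigma$ be a string of length $n$ with all prefixes in $D$. Then $\{i<n:\sigma(i)=1\}\cap J\in\mathrm{Cod}$ is a path of $D\cap J$.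

\medskip\noindent\emph{The failure of $\varphi$.} The set $A\cap[0,d]$ is $M$-finite, so $A\cap J\in\mathrm{Cod}$. Given $y\in J$, choose $k$ with $y<\min F_k$. Since $\min F_k<\min F_{k+1}$ are in $Y$, \eqref{eq:Y} gives $z\le\min F_{k+1}$, so $z\in J$, with $\neg\theta(A,a,y,z)$. By (J4), $(J,\mathrm{Cod})$ satisfies $\forall y\,\exists z\,\neg\theta(A\cap J,a,y,z)$, and hence $\neg\varphi$.

\subsection{The cut is a model of $\mathsf{PPS}(\Pi^0_2)$}

Let $U$ be $M$-finite, and suppose that $U\cap J$ codes a set $X$ that is positive in $(J,\mathrm{Cod})$, with witness $q=u/v$, $u,v\in J$. For $n,s\in J$, the number $\mu(\bigcap_{i<n}[U_i\cap2^{\le s}])$ is the same whether computed from $U$ in $M$ or from $U\cap J$ in $J$: by \eqref{eq:count} it is given by the cardinality of a subset of $2^s$, and this subset, its defining condition and an enumeration of it involve only numbers bounded by iterated exponentials of $n+s$, so (J4) applies. By (J3), $(U,q)$ is treated at some stage $k$.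

Case (I) did not occur at stage $k$. Otherwise, with $B=F_{k+1}$, we have $n:=\min B\in J$ and $s<\max B$ for every $s\in J$ by (J1), so that
\[
\mu\Big(\bigcap_{i<n}[U_i\cap2^{\le s}]\Big)\le\mu\Big(\bigcap_{i<n}[U_i\cap2^{\le\max B}]\Big)<q\qquad\text{for all }s\in J,
\]
and $q$ is not a witness in $J$.

So case (II) occurred, with $G=F_{k+1}$ and a tree $T$. By (J1), $G\cap J$ is cofinal in $J$; as $J$ has no largest element, the successor in $G$ of an element of $G\cap J$ is again in $J$. Let $T_J=T\cap J\in\mathrm{Cod}$. It is a tree containing $\emptyset$, and it consists of the nodes of $T$ whose length is in $J$.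

\emph{$T_J$ is perfect.} Let $\rho\in T_J$. Choose $g\in G\cap J$ with $|\rho|\le g$, and let $g'<g''$ be the next two elements of $G$; they are in $J$. By (T2), $\rho$ has two incomparable extensions in $T$ of length at most $g''$, and these lie in $T_J$.

\emph{Every path of $T_J$ lies in $X$.} Let $x\in\mathrm{Cod}$ be a path of $T_J$ and $n\in J$. Choose consecutive $g<g'$ in $G$, both in $J$, with $n<g$. By (T1), $x\upharpoonright g'$ has a prefix $\tau\in C_e$ for some $e\ge g>n$. By the definition of $C_e$, $\tau$ has a prefix $\sigma\in U_n$. As $|\sigma|\le g'$, the pair $\langle n,\sigma\rangle$ is in $U\cap J$. So $x\in[U_n]$ holds in $(J,\mathrm{Cod})$ for all $n\in J$.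

Thus $(J,\mathrm{Cod})$ is a model of $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)+\neg\varphi$, and $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)\nvdash\varphi$. This completes the proof of Theorem~\ref{thm:cons}.

\begin{remark}
The complexity of $\varphi$ enters only in the construction of $Y$. For a $\Pi^0_4$ sentence the counterexample has the form $\forall y\,\exists z\,\forall w\,\theta'$, and the existence of a bound $y'$ as in \eqref{eq:Y} becomes an instance of $B\Pi^0_1$, which $\mathsf{RCA}_0$ does not provide.
\end{remark}

\begin{thebibliography}{9}
\bibitem{CLWY} Chitat Chong, Wei Li, Wei Wang, Yue Yang, \emph{On The Computability of Perfect Subsets of Sets with Positive Measure}, arXiv:1808.06082 (2018).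
\end{thebibliography}
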